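# Which subgroups of Brauer classes die at closed points?

## A first guess, and three computations with symbols

Let $F$ be a field, finitely generated over a perfect field $k$. Let $S$ be a scheme of finite type over $F$, and let $G$ be a finite group of Brauer classes on $S$. For a point $x\in S$ with residue field $\kappa(x)$ we can restrict $G$ along $\operatorname{Spec}\kappa(x)\to S$ and look at the kernel
$$\ker\bigl(G\to \operatorname{Br}(S)\to\operatorname{Br}(\kappa(x))\bigr).$$
Suppose that $s\in S$ is not a closed point and that the kernel at $s$ is $0$. What kernels do we see at the closed points $s'$ of $\overline{\{s\}}$?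

The first guess is that every subgroup $G'\subseteq G$ occurs, and at infinitely many closed points: a random closed point should behave like $s$, a special one should kill more, and there are many closed points. Let us test this by hand. Below, $(u,v)$ is the quaternion class over a field of characteristic $\ne2$. It is bilinear in $u,v$ modulo squares and is $0$ if $u$ or $v$ is a square. If $v$ does not involve $x$, then $(x,v)$ has residue along $x=0$ the class of $v$ modulo squares, so $(x,v)\neq0$ when $v$ is not a square.

**Test 1: symbols on a torus.** Let $F=\mathbb C(a,b,c)$, $S=\operatorname{Spec}F[x^{\pm1},y^{\pm1},z^{\pm1}]$, $s$ the generic point, and $G=\{0,(x,y),(x,z),(x,yz)\}$. The residues along $x=0$ of the three nonzero classes are $y,z,yz$, none of them a square in $F(y,z)$, so $G\cong(\mathbb Z/2)^2$ injects into $\operatorname{Br}\kappa(s)$. For $u,v,w\in F^*$ we look at rational points: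

- at $(au^2,bv^2,cw^2)$ the three classes become $(a,b),(a,c),(a,bc)$. Their residues along $a=0$ are $b,c,bc$, so the kernel is $0$;
- at $(au^2,v^2,cw^2)$ they become $0,(a,c),(a,c)$, and the kernel is $\langle(x,y)\rangle$;
- at $(au^2,bv^2,w^2)$ the kernel is $\langle(x,z)\rangle$ in the same way;
- at $(au^2,bv^2,bw^2)$ they become $(a,b),(a,b),(a,b^2)=0$, and the kernel is $\langle(x,yz)\rangle$;
- at $(u^2,v^2,w^2)$ the kernel is $G$.

All five subgroups occur, each on a Zariski dense set.

**Test 2: a constant class on the line.** Let $F=\mathbb C(a,b,c)$, $S=\mathbb A^1_F$ and $G=\{0,q\}$ with $q=(a,b)$ pulled back from $F$. At a rational point $q$ stays nonzero, so $G'=0$ occurs infinitely often. For $G'=G$ no rational point works. But for $e\in F$ the closed point $(x-e)^2=a$ has residue field $F(\sqrt a)$, where $q$ dies. So the guess holds again. We learn that the residue field of $s'$ has to be chosen along with $s'$.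

**Test 3: a smaller field.** Let $F=\mathbb C(t)$, $S=\operatorname{Spec}F[x^{\pm1}]$, $G=\{0,(x,t)\}$. The residue along $x=0$ is $t$, not a square in $\mathbb C(t)$, so $G$ injects at the generic point. Every closed point has a residue field that is finite over $\mathbb C(t)$, and such a field has trivial Brauer group by Tsen's theorem. So $G'=0$ never occurs, and the guess fails.

Hence the guess can only be right if $F$ is large enough. The problem, from Daniel Krashen, Max Lieblich, Minseon Shin, "Brauertsch fields", arXiv:2305.06464 (2023), asks about $\operatorname{trdeg}_k(F)\ge3$. There the guess is right.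

## The theorems, and the curve case that limits them

**Theorem 1.** Let $k$ be a perfect field, $F/k$ a finitely generated extension with $\operatorname{trdeg}_k(F)\ge3$, $S$ a finite type $F$-scheme, $G\subset\operatorname{Br}(S)$ a finite subgroup with $|G|$ invertible in $k$, and $s\in S$ a point that is not closed, such that $G\to\operatorname{Br}(\kappa(s))$ is injective. Let $G'\subseteq G$ be any subgroup. Then the set of closed points $s'\in\overline{\{s\}}$ with $\ker(G\to\operatorname{Br}(\kappa(s')))=G'$ is Zariski dense in $\overline{\{s\}}$. In particular it is infinite.

So the answer to the question is yes for every choice of $k,F,S,G,s$ and every subgroup $G'$.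

**Theorem 2.** Let $k$ be perfect, $F/k$ finitely generated, and assume

$$\operatorname{trdeg}_k(F)\ge3,\qquad\text{or}\qquad \operatorname{char}k=0\ \text{ and }\ \operatorname{trdeg}_k(F)\ge2.\tag{R}$$

Let $S$ be of finite type over $F$, $G\subset\operatorname{Br}(S)$ finite of order invertible in $k$, $s\in S$ a non-closed point (no injectivity assumed), and $G_0=\ker(G\to\operatorname{Br}\kappa(s))$. For a subgroup $G'\subseteq G$, the closed points $s'\in\overline{\{s\}}$ with $\ker(G\to\operatorname{Br}\kappa(s'))=G'$ are Zariski dense in $\overline{\{s\}}$ if and only if $G_0\subseteq G'$.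

**Proposition 3 (sharpness).** If $k$ is algebraically closed and $\operatorname{trdeg}_kF\le1$, the statement of Theorem 1 fails for $F$. Thus in characteristic $0$ the bound $\operatorname{trdeg}\ge2$ is optimal.

**Proof.** Take a prime $\ell\neq\operatorname{char}k$, $S=\operatorname{Spec}F[x^{\pm1},y^{\pm1}]$, $s$ the generic point, and $G=\langle(x,y)_{\zeta_\ell}\rangle$, generated by the symbol algebra $X^\ell=x,\ Y^\ell=y,\ XY=\zeta_\ell YX$. Its residue along $x=0$ is the class of $y^{\pm1}$ in $F(y)^*/\ell$, which is nonzero, so $G\cong\mathbb Z/\ell$ injects into $\operatorname{Br}\kappa(s)$. For closed $s'$ the field $\kappa(s')$ is finite over $F$, hence is $k$ or the function field of a curve over $k$, and $\operatorname{Br}\kappa(s')=0$ by Tsen. So the kernel is always $G$, and $G'=0$ never occurs. $\square$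

The case $\operatorname{trdeg}=2$ in positive characteristic is not settled here.

## Residues, Severi–Brauer schemes, alterations, Hilbertian fields

Throughout, $p\ge1$ is the characteristic exponent of $k$. We let $\operatorname{Br}(X)$ be the torsion of $H^2_{\text{ét}}(X,\mathbb G_m)$. The Azumaya Brauer group is a subgroup of it, and both agree for fields. A group $G$ of Azumaya classes is therefore a group of classes in our sense, with the same kernels at points, so the theorems hold for either version.

**Standard facts on Brauer groups.**

- **(F1)** If $L'/L$ is finite of degree prime to $m$, then $\operatorname{Br}(L)[m]\to\operatorname{Br}(L')[m]$ is injective, because corestriction after restriction is multiplication by $[L':L]$. This extends to unions of such extensions. In particular it holds for purely inseparable $L'/L$ when $m$ is prime to $p$.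
- **(F2)** If $X$ is regular and integral with function field $k(X)$, then $\operatorname{Br}(X)\to\operatorname{Br}(k(X))$ is injective.
- **(F3)** $\operatorname{Br}$ commutes with limits of (quasi-compact, quasi-separated) schemes along affine transition maps. For instance, $\operatorname{Br}$ of the function field of an integral scheme is the colimit of $\operatorname{Br}(U)$ over its nonempty affine opens $U$. So finitely many classes, and finitely many relations between them, spread out.
- **(F4)** (Kummer) For $\ell$ invertible on $X$: $0\to\operatorname{Pic}(X)/\ell\xrightarrow{c_1}H^2(X,\mu_\ell)\to\operatorname{Br}(X)[\ell]\to0$ is exact.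

**Definition (residue).** Let $R$ be a discrete valuation ring with fraction field $K$, residue field $\kappa$ and valuation $v$, and let $n$ be invertible in $\kappa$. The residue is a homomorphism $\partial:H^{q+1}(K,\mu_n^{\otimes(j+1)})\to H^{q}(\kappa,\mu_n^{\otimes j})$. We use: classes coming from $\operatorname{Spec}R$ have residue $0$; for $a\in H^q(R,\mu_n^{\otimes j})$ and $h\in K^*$ with class $(h)\in H^1(K,\mu_n)$,
$$\partial\bigl((h)\cup a\bigr)=\pm v(h)\,a|_\kappa,$$
with a sign depending only on degrees and conventions; $\partial$ is compatible with extensions $R\subset R'$ that carry a uniformizer to a uniformizer, in particular it can be computed over the henselization.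

For $q=1$, $j=0$ this gives $\operatorname{Br}(K)[n]\to H^1(\kappa,\mathbb Z/n)$. Example: $(x,v)$ has residue $\pm$ the class of $v$ along $x=0$, as used in the tests.

- **(Pur)** Let $X$ be smooth over a field and $\ell$ invertible. An element of $\operatorname{Br}(k(X))[\ell]$ with zero residue at every codimension-one point lies in $\operatorname{Br}(X)$. The same holds for the spectrum of a regular two-dimensional local ring (Auslander–Goldman).
- **(Rec)** (Rost, *Chow groups with coefficients*, Remark 1.11, Prop. 2.2.) For a regular projective curve $C$ over a field $M$, $n$ invertible in $M$ and $\beta\in H^3(M(C),\mu_n^{\otimes2})$: $\sum_{z\in C}\operatorname{cor}_{\kappa(z)/M}\partial_z\beta=0$ in $H^2(M,\mu_n)=\operatorname{Br}(M)[n]$.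

**Definition (Severi–Brauer scheme).** For an Azumaya algebra $\mathcal A$ of degree $r$ on $S$, $SB(\mathcal A)\to S$ is the smooth projective $S$-scheme, étale locally isomorphic to $\mathbb P^{r-1}$, of right ideals of $\mathcal A$ that are locally direct summands of rank $r$. The class $[\mathcal A]$ dies on it. Example: for a quaternion algebra $(a,b)$ over a field, it is the conic $aX^2+bY^2=Z^2$.

- **(Am)** (Amitsur) For a central simple $L$-algebra $A$, $\ker(\operatorname{Br}L\to\operatorname{Br}L(SB(A)))=\langle[A]\rangle$.

**Definition (alteration).** An alteration of an integral variety $X$ is a proper surjective morphism $X'\to X$ of integral varieties that is generically finite. Example: $\mathbb P^1\to\mathbb P^1$, $x\mapsto x^p$, in characteristic $p$, of degree $p$.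

- **(Alt)** Let $X$ be a projective integral variety over a perfect field $k$. There is a projective alteration $X'\to X$ with $X'$ regular (hence smooth over $k$) and $[k(X'):k(X)]$ a power of $p$. This is Hironaka's theorem if $p=1$, and M. Temkin, *Tame distillation and desingularization by p‑alterations*, Ann. of Math. 186 (2017), if $p>1$.
- **(Be)** (Jouanolou, *Théorèmes de Bertini*, Thm 6.3.) Over an infinite field, let $\varphi:Y\to\mathbb P^N$ be a morphism of finite type. For $H$ in a dense open set of hyperplanes, $\varphi^{-1}(H)$ is smooth if $Y$ is smooth and $\varphi$ unramified, and it is geometrically irreducible (and nonempty) if $Y$ is geometrically irreducible and $\dim\overline{\varphi(Y)}\ge2$.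
- **(GL)** (Grothendieck, SGA 2, Exp. XI–XII; Hartshorne, *Ample Subvarieties*, LNM 156, Ch. IV, Thms 1.5, 3.1.) Let $X$ be smooth projective integral of dimension $\ge4$ over an algebraically closed field, and $D$ a smooth ample divisor with $H^i(D,\mathcal O_D(-jD))=0$ for $i=1,2$, $j\ge1$. Then $\operatorname{Pic}X\to\operatorname{Pic}D$ is an isomorphism.

**Definition (Hilbertian field).** $F$ is Hilbertian if for every irreducible monic $P\in F(t)[X]$ that is separable in $X$ there are infinitely many $c\in F$ such that $P(c,X)$ is defined and irreducible. Such a field is infinite. Example: for $P=X^2-t$ and $F=\mathbb Q$, any nonsquare $c$ works. Over $\mathbb C$ no $c$ works, so $\mathbb C$ is not Hilbertian.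

- **(Hil)** A finitely generated transcendental extension of a field is Hilbertian (Fried–Jarden, *Field Arithmetic*, Thm 13.4.2).

## Hilbert irreducibility protects torsors, not Brauer classes

Take $G'=0$ first. We want closed points where nothing dies. A sensible person notes that $F$ is Hilbertian and tries to specialize.

This works in degree one. Let $S\subset\mathbb A^1_F$ be open, $\ell$ a prime, and $\chi\in H^1(S,\mathbb Z/\ell)$ nonzero at the generic point. Its torsor has as generic fiber the spectrum of a field, separable of degree $\ell$ over $F(t)$, say given by an irreducible polynomial $P(t,X)$. For infinitely many $c$, $P(c,X)$ is irreducible and describes the fiber of the torsor at $c$, so $\chi(c)\ne0$. Nontriviality of $\chi$ is irreducibility of a cover, which is what a Hilbertian field preserves.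

A Brauer class $\alpha=[\mathcal A]$ is nonzero at the generic point when $SB(\mathcal A)\to S$ has no rational section. The fibers of this morphism are irreducible whether or not $\alpha$ vanishes, so Hilbert irreducibility has nothing to act on. This is not a lack of ingenuity: $\mathbb C(t)$ is Hilbertian by (Hil), and Test 3 shows that over it the class $(x,t)$ dies at every closed point. So a property of $F$ beyond Hilbertianity must enter.

There is a second obstacle, for $G'\ne0$. One can make exactly $G'$ die by passing to a product $T\to S$ of Severi–Brauer schemes, and then look for closed points $t\in T$ at which $G/G'$ survives. But the image $s'$ of $t$ has a residue field that may be strictly smaller, and some of $G'$ may come back to life. In Test 2, let $T=SB(q)\times\mathbb A^1_F$, and let $t$ be a point with residue field $F(\sqrt a)$ over a rational point $s'$ of the line. The kernel at $t$ is $G$, and at $s'$ it is $0$.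

The way around both obstacles is to separate two jobs.

The first job is to produce one closed point $t_0\in T$ where $G/G'$ survives. Here we use that $F$ is the function field of a variety $B$ over $k$ and that $T$ is the generic fiber of a variety $X\to B$. A closed point of $T$ is an $e$-dimensional subvariety of $X$ dominating $B$, with $e=\operatorname{trdeg}_kF$. We cut $X$ down to dimension $e$ by ample divisors and keep the Brauer classes alive by Lefschetz-type theorems. These need dimension, and that is where the transcendence degree comes in.

The second job is to move from $t_0$ to infinitely many points of $S$. We draw a curve through $t_0$ and use the reciprocity law (Rec), which converts survival at $t_0$ into survival at the zero of a function, as soon as that function has a single zero. Having a single zero is an irreducibility statement, so here Hilbertianity applies. The same freedom in the function makes the residue fields upstairs and downstairs agree.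

## Ample divisors on which Brauer classes survive

**Lemma 4.** Let $k$ be an infinite perfect field, $X$ smooth projective geometrically integral over $k$ of dimension $n$, where $n\ge4$, or $n=3$ and $\operatorname{char}k=0$. Let $V\subset X$ be dense open and let $\alpha_1,\dots,\alpha_r\in\operatorname{Br}(V)$ be nonzero classes of prime orders $\ell_j\neq\operatorname{char}k$. Then there is a smooth geometrically integral ample divisor $D\subset X$ with $D\cap V\ne\emptyset$ and $\alpha_j|_{k(D)}\ne0$ for all $j$.

A class $\alpha_j$ may or may not extend to $X$. If it does not, we remember it by a residue, a degree-one class, and Bertini protects that. If it does, we use a Lefschetz theorem for $H^2$ and one for $\operatorname{Pic}$.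

**Step 1: the conditions on $D$.** This step lists open conditions. Fix an ample $\mathcal O(1)$ and $m$ so large that $\mathcal O(m)$ is very ample and, if $n\ge4$, $H^i(X,\omega_X(jm))=0$ for all $i,j\ge1$; if $n=3$, so large that Lemma 7 below applies. The map to projective space given by $\mathcal O(m)$ embeds $X$, and $D\in|\mathcal O(m)|$ is a hyperplane section. By (Be), $D$ in a dense open set is smooth and geometrically integral and meets $V$.

Now let $\alpha_j\notin\operatorname{Br}(X)$. By (Pur) there is a prime divisor $E_j\subset X\setminus V$ along which $\alpha_j$ has residue $0\ne\chi_j\in H^1(k(E_j),\mathbb Z/\ell_j)$. Choose a dense open $E_j^\circ\subset E_j$ that is smooth over $k$, disjoint from the other irreducible components of $X\setminus V$, and such that $\chi_j$ extends to $H^1(E_j^\circ,\mathbb Z/\ell_j)$. Let $\tilde E_j\to E_j^\circ$ be the corresponding torsor. It is étale over a smooth scheme, hence smooth and normal, so its components are integral and dominate $E_j^\circ$. Its generic fiber is the spectrum of a field because $\chi_j\ne0$ has prime order. So $\tilde E_j$ is integral, of dimension $n-1\ge2$. We require: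

1. $D\cap E_j^\circ$ (scheme-theoretic) is smooth of codimension one in $E_j^\circ$;
2. $D\times_X\tilde E_j$ is irreducible and nonempty.

Condition 1 holds on a dense open set by (Be), as $E_j^\circ\to\mathbb P^N$ is an immersion. For condition 2, let $k_1$ be the algebraic closure of $k$ in $k(\tilde E_j)$, a finite extension. As $\tilde E_j$ is normal, it is a $k_1$-scheme, geometrically irreducible over $k_1$, and $\tilde E_j\to\mathbb P^N_{k_1}$ is quasi-finite, so its image has dimension $\ge2$. By (Be) over $k_1$ the bad hyperplanes lie in a proper closed subset of $\check{\mathbb P}^N_{k_1}$. Its image under the finite surjective map $\check{\mathbb P}^N_{k_1}\to\check{\mathbb P}^N_k$ is closed and proper. If $H$ is a hyperplane over $k$ outside this image, then $\tilde E_j\times_{\mathbb P^N_k}H=\tilde E_j\times_{\mathbb P^N_{k_1}}H_{k_1}$ is irreducible and nonempty.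

Altogether there is a dense open $O\subset|\mathcal O(m)|$ whose members satisfy all conditions. As $k$ is infinite, $O(k)\neq\emptyset$. If $n\ge4$ choose any $D\in O(k)$. If $n=3$ choose $D\in O(k)$ by Lemma 7, so that restriction $\operatorname{Pic}X_{\bar k}\to\operatorname{Pic}D_{\bar k}$ is an isomorphism.

**Step 2: ramified classes survive.** Let $\alpha=\alpha_j\notin\operatorname{Br}(X)$ and drop $j$ from the notation. The aim is to find a nonzero residue of $\alpha|_{k(D)}$. The scheme $C=D\cap E^\circ$ is smooth, and it is irreducible since the irreducible scheme $D\times_X\tilde E$ surjects onto it. Let $c$ be its generic point. As $D\times_X\tilde E$ is étale over $C$ and irreducible, it is integral, so the torsor over $\kappa(c)$ is the spectrum of a field: $\chi|_{\kappa(c)}\neq0$.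

Let $R$ be the henselization of $\mathcal O_{X,c}$, a regular local ring of dimension $2$, and $u,v$ local equations of $E,D$ at $c$. Since $D\cap E^\circ$ is smooth with generic point $c$, $\mathcal O_{X,c}/(u,v)=\kappa(c)$, so $u,v$ is a regular system of parameters. Near $c$, $X\setminus V$ is just $E$, so $\operatorname{Spec}R[1/u]$ maps to $V$ and $\alpha$ defines a class in $\operatorname{Br}(R[1/u])$. The rings $R$ and $R/u$ are henselian with residue field $\kappa(c)$, so
$$H^1(R,\mathbb Z/\ell)=H^1(R/u,\mathbb Z/\ell)=H^1(\kappa(c),\mathbb Z/\ell).$$
Hence the pullback $\chi|_{R/u}$ lifts uniquely to $\tilde\chi\in H^1(R,\mathbb Z/\ell)$. The residue of $\alpha$ along $u$ is the image of $\chi$ in $H^1(\operatorname{Frac}(R/u),\mathbb Z/\ell)$, and that of $(u)\cup\tilde\chi$ is $\pm$ the same class. So for a suitable sign $\beta=\alpha\mp(u)\cup\tilde\chi\in\operatorname{Br}(R[1/u])$ has no residue along $u$, nor along any other height-one prime. By (Pur), $\beta\in\operatorname{Br}(R)$.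

Now restrict to $R/v$, the henselization of $\mathcal O_{D,c}$, a discrete valuation ring with uniformizer $\bar u$ and residue field $\kappa(c)$. There $\alpha=\beta\pm(\bar u)\cup\tilde\chi$, with $\beta$ unramified, so $\alpha|_{\operatorname{Frac}(R/v)}$ has residue $\pm\chi|_{\kappa(c)}\ne0$. It is the image of $\alpha|_{k(D)}$, which is therefore nonzero.

**Step 3: $H^2(X,\mu_\ell)\to H^2(D,\mu_\ell)$ is injective.** This is the first half of the unramified case, with $\ell=\ell_j$. With $j:U=X\setminus D\hookrightarrow X$, the kernel is a quotient of $H^2(X,j_!\mu_\ell)$. Over $\bar k$, $H^q(X_{\bar k},j_!\mu_\ell)=H^q_c(U_{\bar k},\mu_\ell)$ is by Poincaré duality dual to a twist of $H^{2n-q}(U_{\bar k},\mathbb Z/\ell)$. As $U$ is affine of dimension $n$, this vanishes for $2n-q>n$, that is, for $q<n$. Since $n\ge3$ it vanishes for $q\le2$, and the Hochschild–Serre spectral sequence gives $H^2(X,j_!\mu_\ell)=0$.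

**Step 4: $\operatorname{Pic}X\to\operatorname{Pic}D$ is surjective.** First, $\operatorname{Pic}X_{\bar k}\to\operatorname{Pic}D_{\bar k}$ is an isomorphism. For $n=3$ this is the choice of $D$. Let $n\ge4$. By Serre duality and the choice of $m$, $H^i(X,\mathcal O(-jm))=0$ for $i<n$, $j\ge1$. From
$$0\to\mathcal O_X(-(j+1)m)\to\mathcal O_X(-jm)\to\mathcal O_D(-jm)\to0$$
the group $H^i(D,\mathcal O_D(-jm))$ lies between $H^i(X,\mathcal O(-jm))$ and $H^{i+1}(X,\mathcal O(-(j+1)m))$. For $i=1,2$ both vanish, since $i+1\le3<n$. This holds over $\bar k$ too, and (GL) applies, because $\mathcal O_D(-jD)=\mathcal O_D(-jm)$.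

Here $n\geq4$ is needed for the method. For a smooth quadric $D\cong\mathbb P^1\times\mathbb P^1$ in $X=\mathbb P^3$, $\operatorname{Pic}X=\mathbb Z$ and $\operatorname{Pic}D=\mathbb Z^2$; correspondingly $H^2(D,\mathcal O_D(-D))=H^2(\mathbb P^1\times\mathbb P^1,\mathcal O(-2,-2))\neq0$.

Next we descend to $k$. Let $\Gamma=\operatorname{Gal}(\bar k/k)$. As $X$ and $D$ are projective and geometrically integral, there are functorial exact sequences $0\to\operatorname{Pic}X\to(\operatorname{Pic}X_{\bar k})^\Gamma\to\operatorname{Br}k$, and the same for $D$. Given $L\in\operatorname{Pic}D$, let $\bar M\in\operatorname{Pic}X_{\bar k}$ be the unique class restricting to $L_{\bar k}$. It is $\Gamma$-invariant by uniqueness. Its obstruction in $\operatorname{Br}k$ equals that of $L_{\bar k}$, which is $0$. So $\bar M$ comes from some $M\in\operatorname{Pic}X$, and $M|_D\cong L$ because $\operatorname{Pic}D\to\operatorname{Pic}D_{\bar k}$ is injective.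

**Step 5: unramified classes survive.** Let $\alpha=\alpha_j\in\operatorname{Br}(X)[\ell]$ and suppose $\alpha|_{k(D)}=0$. By (F2), $\alpha|_D=0$. Lift $\alpha$ to $a\in H^2(X,\mu_\ell)$. By (F4), $a|_D=c_1(L)$ with $L\in\operatorname{Pic}D$, and $L=M|_D$ by Step 4. So $a-c_1(M)$ restricts to $0$ on $D$, and $a=c_1(M)$ by Step 3. Then $\alpha=0$, a contradiction. $\square$

## From a chain of ample divisors to one closed point

**Proposition 5.** Let $k$ be perfect and $F/k$ finitely generated such that (R) holds. Let $T$ be an integral separated $F$-scheme of finite type, and $H$ a finite abelian group of order invertible in $k$ with a homomorphism $H\to\operatorname{Br}(T)$ such that $H\to\operatorname{Br}(F(T))$ is injective. Then there is a closed point $t\in T$ with $H\to\operatorname{Br}(\kappa(t))$ injective.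

Let $e=\operatorname{trdeg}_kF$ and $d=\dim T$. If $d=0$, then $T$ is the spectrum of a finite extension of $F$ and its point works. Let $d\ge1$.

**Step 1: a smooth projective model.** The aim is to realize $T$, up to alteration, as part of a smooth projective $k$-variety. Shrink $T$ to be affine, so $T\subset\mathbb A^N_F\subset\mathbb P^N_F$. Let $B$ be a projective integral $k$-variety with function field $F$, and $X$ the closure of $T$ in $\mathbb P^N\times B$. Then $X$ is projective and integral, and the generic fiber of $X\to B$ contains $T$ as a dense open subscheme. Let $X'\to X$ be as in (Alt). Then $n:=\dim X'=e+d$, and $H\to\operatorname{Br}(k(X'))$ is injective by (F1), since $[k(X'):F(T)]$ is a power of $p$.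

Let $X'_F$ be the generic fiber of $X'\to B$ and $T'\subset X'_F$ the preimage of $T$. The scheme $T'$ is a limit of open subschemes of $X'$ lying over smaller and smaller affine opens of $B$, with affine transition maps. By (F3) there is an open $V\subset X'$ with $V\cap X'_F=T'$ such that the finitely many elements $\alpha_j$ of prime order in $H$, pulled back to $T'$, come from $\operatorname{Br}(V)$. By (F2) these classes on $V$ have the same prime orders.

**Step 2: an infinite perfect base field.** Let $k_0$ be the algebraic closure of $k$ in $k(X')$, a finite extension. As $X'$ is normal it is a $k_0$-scheme; it is smooth, projective and geometrically integral over $k_0$. If $k_0$ is infinite put $\tilde k=k_0$. If $k_0$ is finite let $\tilde k$ be its $\mathbb Z_q$-extension for a prime $q\nmid|H|$. In both cases $\tilde k$ is infinite and perfect. Put $\tilde X=X'\otimes_{k_0}\tilde k$ and let $\tilde V$ be the preimage of $V$. The $\alpha_j$ remain nonzero in $\operatorname{Br}(\tilde k(\tilde X))$ by (F1), since $\tilde k(\tilde X)$ is $k(X')$ or a union of extensions of it of $q$-power degree.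

**Step 3: cutting down to dimension $e$.** Apply Lemma 4 repeatedly over $\tilde k$ (to $X_i$, the open set $X_i\cap\tilde V$ and the restricted classes, which are nonzero of prime order). This gives
$$\tilde X=X_n\supset X_{n-1}\supset\dots\supset X_e,$$
with $X_i$ smooth projective geometrically integral of dimension $i$, $X_i\cap\tilde V\neq\emptyset$, and $\alpha_j|_{\tilde k(X_i)}\ne0$ for all $j$. The lemma is applied only in dimensions $i\ge e+1$, and by (R) either $e+1\ge4$, or $e+1\geq3$ and the characteristic is $0$.

**Step 4: each $X_i\to B$ is surjective.** This makes sure that $X_e$ gives a point of the generic fiber. The map $X_n\to X'\to X\to B$ is a composite of surjections. Suppose $X_i\to B$ is surjective and $i>e$. Let $b\in B$ be a closed point. The map factors through a $\tilde k$-morphism $X_i\to B\otimes_k\tilde k$, whose target has pure dimension $e$. The preimage of $b$ in $B\otimes_k\tilde k$ is finite, being $\operatorname{Spec}$ of the finite $\tilde k$-algebra $\kappa(b)\otimes_k\tilde k$. By the theorem on fiber dimension all components of the nonempty projective $\tilde k$-scheme $(X_i)_b$ have dimension $\ge i-e\ge1$. So the ample divisor $X_{i-1}$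 meets $(X_i)_b$. The image of $X_{i-1}$ in $B$ is closed, because $X_{i-1}\to B\otimes_k\tilde k$ is proper and $B\otimes_k\tilde k\to B$ is integral. It contains all closed points, so it is $B$.

**Step 5: reading off $t$.** Let $\delta$ be the generic point of $X_e$ and $\delta_0$ its image in $X'$. By Step 4, $\delta_0$ lies over the generic point of $B$; it also lies in $V$. So $\delta_0\in V\cap X'_F=T'$. We have $F\subset\kappa(\delta_0)\subset\kappa(\delta)$ and $\operatorname{trdeg}_k\kappa(\delta)=\dim X_e=e$, since $\tilde k/k$ is algebraic. So the finitely generated extension $\kappa(\delta_0)/F$ is finite, and $\delta_0$ is a closed point of $T'$. As $\alpha_j(\delta_0)$ maps to $\alpha_j|_{\kappa(\delta)}\neq0$, no element of prime order of $H$ dies in $\operatorname{Br}(\kappa(\delta_0))$. Let $t\in T$ be the image of $\delta_0$. Since $\kappa(t)\subset\kappa(\delta_0)$ is finite over $F$, $t$ is closed; and no element of prime order dies in $\operatorname{Br}(\kappa(t))$. So $H\to\operatorname{Br}(\kappa(t))$ is injective. $\square$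

## A reciprocity law that moves the good point

**Proposition 6.** Let $F$ be a Hilbertian field, $S$ a smooth affine integral $F$-scheme of dimension $\ge1$, and $\pi:T\to S$ a smooth morphism of finite type. Let $G$ be a finite abelian group of order invertible in $F$ with a homomorphism $G\to\operatorname{Br}(S)$, and let $G'=\ker(G\to\operatorname{Br}(T))$. Let $t_0\in T$ be a closed point such that $M=\kappa(t_0)$ is separable over $F$ and $\ker(G\to\operatorname{Br}(M))=G'$. Then there are infinitely many closed points $s'\in S$ with $\ker(G\to\operatorname{Br}(\kappa(s')))=G'$.

Here is the mechanism in a toy case. On $\mathbb P^1_M$ let $\tau=0$, $Y=\{\infty\}$ and $f=x^N+1/x$ with $n\mid N$. The zeros of $f-c$ are the roots of $x^{N+1}-cx+1$. If this is irreducible, $f-c$ has one zero $z$, of degree $N+1\equiv1$ modulo $n$. A constant class $g\in\operatorname{Br}(M)[n]$ then satisfies $\operatorname{cor}(g|_{\kappa(z)})=(N+1)g=g$, so it survives at $z$ if $g\neq0$. The proof does this for classes that are not constant, with a pole at $\tau$ of order $1$ and poles of order divisible by $n$ elsewhere.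

Let $n$ be the exponent of $G$.

**Step 1: a curve through $t_0$.** The aim is an $M$-curve $\Theta$ with a rational point $\tau$ over $t_0$ and a nonconstant coordinate coming from $S$. Choose functions $x_1,\dots,x_d$ near $\pi(t_0)$ on $S$ whose differentials form a basis of $\Omega_{S/F}$ there; $d=\dim S\ge1$. Complete them by functions $x_{d+1},\dots,x_m$ near $t_0$ whose differentials form a basis of $\Omega_{T/S}$. By the exact sequence $0\to\pi^*\Omega_{S/F}\to\Omega_{T/F}\to\Omega_{T/S}\to0$, on an affine open neighborhood $W$ of $t_0$ in $T$ we get an étale $F$-morphism $\varphi=(x_1,\dots,x_m):W\to\mathbb A^m_F$. Replace $S$ by an affine open neighborhood of $\pi(t_0)$ on which $x_1$ is defined, and $T$ by $W$, taken inside its preimage. Closed points of the new $S$ are closed in the old one. And $\ker(G\to\operatorname{Br}(W))$ contains $G'$ and is contained in $\ker(G\to\operatorname{Br}(M))=G'$, so it is still $G'$.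

Let $\tau\in W_M=W\otimes_FM$ be the $M$-rational point over $t_0$ given by $\mathrm{id}_M$, and $a=\varphi_M(\tau)\in M^m$. Let $\Theta$ be the connected component containing $\tau$ of $\varphi_M^{-1}(\{x_2=a_2,\dots,x_m=a_m\})$. Via $x_1$ it is étale over $\mathbb A^1_M$, and it is closed in the affine scheme $W_M$. So it is a smooth connected affine curve over $M$. Let $C$ be its regular projective completion and $Y=C\setminus\Theta$, nonempty since $\Theta$ is affine, also viewed as a reduced divisor. Let $u:\Theta\to S$ be the composite $\Theta\to W\to S$, an $F$-morphism. For $g\in G$ let $g_\Theta\in\operatorname{Br}(\Theta)$ be the pullback. Then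
$$g_\Theta(\tau)=g(t_0)\in\operatorname{Br}(M),\qquad g_\Theta=0\ \text{ for } g\in G'.\tag{1}$$

**Step 2: functions with prescribed poles.** Let $N$ be a multiple of $n$ so large that $H^1(C,\mathcal O((N-1)Y))=0$ and $\mathcal O((N-1)Y)$ is very ample over $M$. Fix uniformizers $\pi_y$ for $y\in Y$. From
$$0\to\mathcal O((N-1)Y)\to\mathcal O(NY+\tau)\to\bigoplus_{y\in Y}\kappa(y)\oplus\kappa(\tau)\to0$$
we get $f_1\in H^0(C,\mathcal O(NY+\tau))$ with $\pi_y^Nf_1\equiv1$ in $\kappa(y)$ for all $y\in Y$ and a simple pole at $\tau$. Let $W_N=H^0(C,\mathcal O((N-1)Y))$. Its elements have poles of order $\le N-1$ along $Y$ and none elsewhere, so all elements of $f_1+W_N$ have the same two properties.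

**Step 3: reciprocity.** The aim is the following claim. Let $f\in f_1+W_N$ and $c\in F$, and suppose that the zero divisor of $f-c$ on $C$ is a single point $z$ with multiplicity $1$. Then $z\in\Theta$, and
$$\{g\in G:\ g_\Theta(z)=0\in\operatorname{Br}(\kappa(z))\}=G'.\tag{2}$$

The function $h=f-c$ has poles on $Y\cup\{\tau\}$, so $z\in\Theta\setminus\{\tau\}$. If $g\in G'$ then $g_\Theta=0$ by (1). Let $g\in G$ be arbitrary, lift $g_\Theta$ to $a\in H^2(\Theta,\mu_n)$ by (F4), and put $\beta=a\cup(h)\in H^3(M(C),\mu_n^{\otimes2})$. For $x\in\Theta$ we have $\partial_x\beta=\pm v_x(h)\,g_\Theta(x)$, with the same sign for all $x$. At $y\in Y$ we have $\pi_y^Nh\equiv1$. By Hensel's lemma a unit congruent to $1$ is an $n$-th power in the henselization, and $n\mid N$, so $h$ is an $n$-th power there. Hence $\beta$ becomes $0$ there, and $\partial_y\beta=0$. On $\Theta$ the divisor of $h$ is $z-\tau$. So (Rec) reads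
$$\operatorname{cor}_{\kappa(z)/M}\,g_\Theta(z)-g(t_0)=0.$$
If $g\notin G'$ then $g(t_0)\neq0$, so $g_\Theta(z)\ne0$. This proves (2).

**Step 4: a function that separates.** Let $E=M(C)$, viewed as an extension of $F$, and let $L\subset E$ be the residue field of $S$ at the image under $u$ of the generic point of $\Theta$. The aim is an $f\in f_1+W_N$ such that
$$E/F(f)\ \text{ is finite separable, and }\ E=L(f).\tag{3}$$
The second condition will make residue fields on $\Theta$ and on $S$ agree.

$E/M(x_1)$ is finite separable because $\Theta$ is étale over $\mathbb A^1_M$, and $M/F$ is finite separable. So $E/F(x_1)$ is finite separable and $\Omega_{E/F}=E\,dx_1$ with $dx_1\ne0$. Since $x_1$ comes from $S$, $x_1\in L$, so $E/L$ is finite separable. Hence there are only finitely many fields $L\subset E_i\subsetneq E$, $i=1,\dots,r$. Let $E_0=\{h\in E:dh=0\text{ in }\Omega_{E/F}\}$, a subfield containing $F$ but not $x_1$. All $E_i$ with $0\le i\le r$ are proper subfields of $E$ containing $F$, so each $(f_1+W_N)\cap E_i$ is empty or an affine $F$-subspace of $f_1+W_N$. Suppose these finitely many sets cover $f_1+W_N$. As $F$ is infinite, one of them is everything: $f_1+W_N\subset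 E_i$. Taking differences, $W_N\subset E_i$. But $W_N\supset M$, because $(N-1)Y$ is effective, and since $\mathcal O((N-1)Y)$ is very ample and $1$ is one of its sections, $W_N$ generates the field $E$ over $M$. So $E_i=E$, a contradiction.

Hence there is $f\in f_1+W_N$ outside all $E_i$. The field $L(f)$ lies between $L$ and $E$ and is none of the $E_i$, $i\ge1$, so it is $E$. And $df\neq0$ generates the one-dimensional space $\Omega_{E/F}$, so $\Omega_{E/F(f)}=0$. As $E/F(f)$ is finitely generated, it is finite separable. Fix such an $f$.

**Step 5: Hilbert irreducibility makes the zero unique.** The function $f$ is a finite $F$-morphism $f:C\to\mathbb P^1_F$ with $f^{-1}(\infty)=Y\cup\{\tau\}$. Put $\Theta^\circ=\Theta\setminus\{\tau\}=f^{-1}(\mathbb A^1_F)=\operatorname{Spec}A$, with $A$ finite over $F[f]$. Choose a primitive element $\theta$ of $E/F(f)$; after scaling it by an element of $F[f]$ we have $\theta\in A$. Its minimal polynomial $P(f,X)$ is monic with coefficients in $F[f]$, irreducible and separable. The ring $F[f][\theta]\cong F[f][X]/P$ has the same fraction field as $A$, and $A$ is finite over $F[f]$, so the two rings agree after inverting some nonzero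 polynomial in $f$. Hence for all but finitely many $c\in F$ the scheme $f^{-1}(c)$ is $\operatorname{Spec}F[X]/P(c,X)$ and étale over $F$. As $F$ is Hilbertian, for infinitely many $c\in F$ the polynomial $P(c,X)$ is irreducible. For these, $f^{-1}(c)$ is a single reduced point $z_c$, that is, the zero divisor of $f-c$ is $z_c$ with multiplicity $1$. By Step 3, the $g\in G$ with $g_\Theta(z_c)=0$ form $G'$.

**Step 6: residue fields agree.** It remains to replace $z_c$ by its image $s'_c=u(z_c)$. The composite of $(u,f):\Theta^\circ\to S\times\mathbb A^1_F$ with the second projection is the finite morphism $f$, and this projection is separated, so $(u,f)$ is finite. Let $\Gamma$ be its image, a closed integral subscheme. The residue field at its generic point is generated by $L$ and $f$, so it is $L(f)=E$ by (3), and $\Theta^\circ\to\Gamma$ is finite and birational. It is an isomorphism over a dense open subset of $\Gamma$, and only finitely many points of $\Theta^\circ$ lie over the complement. So, excluding finitely many $c$, $\kappa(z_c)$ is the residue field of $\Gamma$, that is, of $S\times\mathbb A^1_F$, at the image of $z_c$. This image lies on $S\times\{c\}\cong S$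 and corresponds to $s'_c$. Hence $\kappa(z_c)=\kappa(s'_c)$ is finite over $F$, $s'_c$ is a closed point of $S$, and $g_\Theta(z_c)=g(s'_c)$. Therefore $\ker(G\to\operatorname{Br}(\kappa(s'_c)))=G'$.

The $z_c$ are infinitely many, since $f(z_c)=c$. As $x_1\circ u$ is étale over $\mathbb A^1_M$, hence quasi-finite over $\mathbb A^1_F$, the map $u$ has finite fibers. So there are infinitely many $s'_c$. $\square$

## Killing exactly $G'$: proof of Theorems 1 and 2

We first prove the common core. Let (R) hold. Let $S$ be an integral affine $F$-scheme of finite type, of dimension $\ge1$, with function field $K$; let $G$ be a finite abelian group of order invertible in $k$ with a homomorphism $G\to\operatorname{Br}(S)$ such that $G\to\operatorname{Br}(K)$ is injective; and let $G'\subseteq G$ be a subgroup. Then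

$$\text{there are infinitely many closed } s'\in S \text{ with } \ker(G\to\operatorname{Br}(\kappa(s')))=G'.\tag{4}$$

In the proof we may replace $S$ by a nonempty affine open subscheme.

**Step 1: $S$ may be assumed smooth over $F$.** Let $F'=F^{1/p^r}$. As $k$ is perfect and $F/k$ is finitely generated, $F'/F$ is finite and purely inseparable, $F'$ is finitely generated over $k$, and it has the same transcendence degree. The morphism $S'=(S_{F'})_{\rm red}\to S$ is a universal homeomorphism with purely inseparable residue extensions. Since $|G|$ is prime to $p$, (F1) shows that the kernels of $G$ at corresponding points of $S'$ and $S$ agree. So we may replace $(F,S)$ by $(F',S')$. The nilradical of $S\otimes_FF^{1/p^\infty}$ is finitely generated, hence defined over $F^{1/p^r}$ for large $r$; for such $r$, $S'$ is geometrically reduced over $F'$. A geometrically reduced integral scheme of finite type has a dense open smooth subscheme. Shrink $S$ to it.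

**Step 2: killing exactly $G'$.** Let $g_1,\dots,g_r$ generate $G'$. Over $K$ each $g_i$ is the class of a central simple algebra, so by (F3), after shrinking $S$, $g_i=[\mathcal A_i]$ for Azumaya algebras $\mathcal A_i$ on $S$. Let
$$T=SB(\mathcal A_1)\times_S\dots\times_SSB(\mathcal A_r)\qquad(T=S\text{ if }G'=0).$$
It is smooth and projective over $S$ with geometrically irreducible fibers over an integral base, so it is integral. By (Am), applied successively, $\ker(\operatorname{Br}K\to\operatorname{Br}F(T))=\langle g_1,\dots,g_r\rangle$. For two factors, with $K_1=K(SB(\mathcal A_1))$: if $x\in\operatorname{Br}K$ dies in the function field of $SB(\mathcal A_2)_{K_1}$, then $x_{K_1}=m\,g_2|_{K_1}$ for some $m$, so $x-mg_2\in\langle g_1\rangle$; the general case is the same by induction. Since $G\to\operatorname{Br}(K)$ is injective, $\ker(G\to\operatorname{Br}F(T))=G'$. As $T$ is regular, (F2) gives $\ker(G\to\operatorname{Br}(T))=G'$, and $G/G'$ injects into $\operatorname{Br}(F(T))$.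

**Step 3: one good point.** By Proposition 5 for $H=G/G'$ there is a closed point $t_0\in T$ with $G/G'\to\operatorname{Br}(\kappa(t_0))$ injective, that is, $\ker(G\to\operatorname{Br}(\kappa(t_0)))=G'$.

**Step 4: making $\kappa(t_0)$ separable.** Proposition 6 needs this. Let $M_s$ be the separable closure of $F$ in $\kappa(t_0)$, choose $r$ with $\kappa(t_0)^{p^r}\subset M_s$, and put $F'=F^{1/p^r}$. We have $F'M_s\subset M_s^{1/p^r}$. Both have degree $[M_s:F]$ over $F'$: the first because the separable extension $M_s$ is linearly disjoint from $F'$ over $F$, the second by taking $p^r$-th powers. So $M_s^{1/p^r}=F'M_s$. As $\kappa(t_0)\subset M_s^{1/p^r}$, the compositum $\kappa(t_0)F'=M_sF'$ is separable over $F'$.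

Replace $F,S,T,t_0$ by $F',S_{F'},T_{F'}$ and the unique point over $t_0$, whose residue field is $\kappa(t_0)F'$. The schemes remain smooth, hence reduced, and irreducible, so integral; $S_{F'}$ is affine. Kernels at points are unchanged by (F1). The kernel of $G\to\operatorname{Br}(T)$ is still $G'$, since $T_{F'}$ is regular and its function field is purely inseparable over the old one. Now $\kappa(t_0)/F$ is separable.

**Step 5: many points.** $F$ is Hilbertian by (Hil). Proposition 6 gives infinitely many closed points of $S$ with kernel exactly $G'$. The closed points of $S_{F'}$ correspond to those of the original $S$ with the same kernels. This proves (4).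

**Proof of Theorem 1.** Let $U$ be any nonempty open subset of $\overline{\{s\}}$. Shrink $U$ to be affine, with the reduced structure. It is integral of dimension $\ge1$ with function field $\kappa(s)$, and $G\to\operatorname{Br}(U)\to\operatorname{Br}(\kappa(s))$ is injective. By (4), $U$ has infinitely many closed points with kernel $G'$. Their residue fields are finite over $F$, so they are closed in $S$. As $U$ was arbitrary, the set in question is dense, and it is infinite. $\square$

**Proof of Theorem 2.** By (F3) the classes in $G_0$ vanish on a dense open subset $U_0$ of $\overline{\{s\}}_{\rm red}$. At every point of $U_0$ the kernel contains $G_0$. So if $G_0\not\subseteq G'$, the points with kernel $G'$ lie in the proper closed subset $\overline{\{s\}}\setminus U_0$ and are not dense. If $G_0\subseteq G'$, let $U\subset U_0$ be any nonempty affine open subset. Then $G\to\operatorname{Br}(U)$ factors through $G/G_0$, and $G/G_0\to\operatorname{Br}(\kappa(s))$ is injective. Apply (4) to $U$, $G/G_0$ and $G'/G_0$: there are infinitely many closed points of $U$ at which the kernel of $G/G_0$ is $G'/G_0$, that is, the kernel of $G$ is $G'$. They are closed in $S$,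 and $U$ was arbitrarily small. $\square$

Within $\operatorname{trdeg}\ge3$ the proof is now complete, because Lemma 4 was only used for $n\ge4$. What remains is the case $n=3$ of Lemma 4, in characteristic $0$.

## Surfaces in a threefold that carry no new line bundles

**Lemma 7.** Let $\operatorname{char}k=0$, $X$ a smooth projective geometrically integral threefold over $k$, $\mathcal O(1)$ ample, $m\gg0$, and $O\subset|\mathcal O(m)|$ dense open. Then there is $D\in O(k)$, smooth and geometrically integral, such that restriction $\operatorname{Pic}X_{\bar k}\to\operatorname{Pic}D_{\bar k}$ is an isomorphism.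

The quadric in $\mathbb P^3$ shows that $m$ must be large. The idea is that a new line bundle on $D$ would give a class in the part of $H^2(D)$ not coming from $X$ that is fixed by a subgroup of finite index in the Galois group, and we choose $D$ so that Galois acts on that part with infinite image and irreducibly.

**Step 1: choices.** Let $m$ be so large that $\mathcal O(m)$ is very ample and $h^0(X,K_X(m))-h^0(X,K_X)>h^0(X,\Omega^2_X)$. For a smooth $D\in|\mathcal O(m)|$ the adjunction sequence $0\to K_X\to K_X(m)\to K_D\to0$ gives
$$h^0(D,K_D)\ge h^0(X,K_X(m))-h^0(X,K_X)>h^0(X,\Omega_X^2).\tag{5}$$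
Shrink $O$ to smooth geometrically integral members. Then $X,\mathcal O(1),O$ come from $X_1,\mathcal O(1),O_1$ over a subfield $k_1\subset k$ finitely generated over $\mathbb Q$. Let $f:\mathcal D\to O_1$ be the universal family, $\bar k_1$ the algebraic closure of $k_1$ in $\bar k$, embed $\bar k_1$ into $\mathbb C$, and fix a prime $\ell$.

**Step 2: the new part of $H^2$.** Let $D$ be a smooth member and $i:D\to X$ the inclusion. By the weak Lefschetz theorem $i^*:H^2(X)\to H^2(D)$ is injective, and $\langle i^*x,i^*y\rangle_D=\int_Xx\cup y\cup[D]$ is nondegenerate on $H^2(X)$ by hard Lefschetz. So $H^2(D)=i^*H^2(X)\oplus V$ with $V$ the orthogonal complement, and the cup product is nondegenerate on $V$. In $\ell$-adic cohomology this gives a decomposition of sheaves on $O_1$,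
$$\mathcal H=R^2f_*\mathbb Q_\ell(1)=H^2(X_{1,\bar k_1},\mathbb Q_\ell(1))\oplus\mathcal V,$$
and over $O_{1,\mathbb C}$ there is the same decomposition with $\mathbb Q$-coefficients, as Hodge structures fiber by fiber. Over $\mathbb C$, (5) gives $\dim V^{2,0}=h^0(K_D)-h^0(\Omega^2_X)>0$.

**Step 3: vanishing cycles.** Let $O^{\rm sm}$ be the space of all smooth members over $\mathbb C$. Since $O_{1,\mathbb C}$ is Zariski open and dense in $O^{\rm sm}$, $\pi_1(O_{1,\mathbb C})$ surjects onto $\pi_1(O^{\rm sm})$. We use (Voisin, *Hodge Theory and Complex Algebraic Geometry II*, Ch. 2–3): $V=\ker(i_*:H^2(D,\mathbb Q)\to H^4(X,\mathbb Q))$ is spanned by the vanishing cycles of a Lefschetz pencil; these are conjugate up to sign under $\pi_1(O^{\rm sm})$; each vanishing cycle $\delta$ has $\langle\delta,\delta\rangle=-2$; and by the Picard–Lefschetz formula some loop acts by $w\mapsto w\pm\langle w,\delta\rangle\delta$. The local picture is the 2-sphere in $x^2+y^2+z^2=t$, $t>0$, which shrinks to a point as $t\to0$. As $V\ne0$, vanishing cycles exist.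

**Step 4: $V$ is irreducible under monodromy**, with coefficients in $\mathbb R$ or $\mathbb Q_\ell$. Let $W\neq0$ be a stable subspace and $0\ne w\in W$. The vanishing cycles span $V$ and the form is nondegenerate, so $\langle w,\delta\rangle\ne0$ for some $\delta$. By Picard–Lefschetz $\delta\in W$, hence all conjugates of $\delta$ lie in $W$, and $W$ is everything.

**Step 5: the monodromy on $V$ is infinite.** Suppose it is finite. Averaging gives a positive definite invariant form $Q$ on $V_{\mathbb R}$. Write the cup product as $\langle v,w\rangle=Q(Av,w)$, with $A$ self-adjoint for $Q$ and commuting with monodromy. An eigenspace of $A$ is a nonzero stable real subspace, so by Step 4 $A$ is a scalar, and the cup product is definite on $V_{\mathbb R}$. But $\langle\delta,\delta\rangle=-2<0$, and for $0\ne\omega\in V^{2,0}$ the real class $\omega+\bar\omega$ has square $2\int_D\omega\wedge\bar\omega>0$. This is a contradiction.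

**Step 6: choosing $D$ by Hilbert irreducibility.** The aim is a rational point $b$ whose Galois image is as large as the whole monodromy. The Frattini subgroup $\Phi(\Gamma)$ of a profinite group $\Gamma$ is the intersection of its maximal proper open subgroups; for example $\Phi(\mathbb Z_\ell)=\ell\mathbb Z_\ell$. A closed subgroup $\Delta$ with $\Delta\Phi(\Gamma)=\Gamma$ is all of $\Gamma$, since otherwise it would lie in a maximal proper open subgroup.

Let $\Gamma$ be the image of $\pi_1(O_1)$ in $GL(\mathcal H)$, a compact $\ell$-adic Lie group. Then $\Phi(\Gamma)$ is open. Indeed, $\Gamma$ has an open normal topologically finitely generated pro-$\ell$ subgroup $P$, and $\Phi(P)$ is open in $P$ and normal in $\Gamma$. If a maximal proper open subgroup $N$ did not contain $\Phi(P)$, then $N\Phi(P)=\Gamma$, so $P=(N\cap P)\Phi(P)$, so $N\cap P=P$ and $N\supset\Phi(P)$, a contradiction. Hence $\Phi(P)\subset\Phi(\Gamma)$.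

The finite quotient $\Gamma/\Phi(\Gamma)$ corresponds to a connected finite étale Galois cover of $O_1$, which is open in a projective space over $k_1$. The field $k_1$ is Hilbertian: by Hilbert's theorem if it is a number field, and by (Hil) otherwise. So there is $b\in O_1(k_1)$ over which this cover stays connected, which means that $\operatorname{Gal}(\bar k_1/k_1)$, acting on $\mathcal H_b$, surjects onto $\Gamma/\Phi(\Gamma)$. Its image in $\Gamma$ is closed, so it is $\Gamma$ (Serre, *Lectures on the Mordell–Weil Theorem*, §10.6).

**Step 7: no vector of $\mathcal V_b$ is fixed by an open subgroup.** Let $W\subset\mathcal V_b$ be the union of the invariants of all open subgroups of $\Gamma$. By finite dimension one open subgroup suffices, so $W$ is a subspace fixed by it, and $W$ is $\Gamma$-stable. The topological group $\pi_1(O_{1,\mathbb C})$ acts through $\Gamma$, so Step 4 gives $W=0$ or $W=\mathcal V_b$. In the second case an open subgroup of $\Gamma$ acts trivially on $\mathcal V_b$, and the monodromy on $V$ is finite, against Step 5. So $W=0$.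

**Step 8: line bundles on $D_b$ come from $X$, up to algebraic equivalence.** Let $D=D_b$ and $L\in\operatorname{Pic}D_{\bar k_1}$. It is defined over a finite extension of $k_1$, so the $\mathcal V_b$-component of its class has a finite orbit under $\Gamma$. Its stabilizer is closed of finite index, hence open, and by Step 7 the component is $0$. Over $\mathbb C$, by comparison, $c_1(L)\in H^2(D,\mathbb Z)$ lies rationally in the image of $H^2(X,\mathbb Q)$.

We pass to integral coefficients. $X\setminus D$ is affine of dimension $3$, so it has the homotopy type of a CW complex of real dimension $\le3$. By duality $H^i(X,D;\mathbb Z)\cong H_{6-i}(X\setminus D;\mathbb Z)$. This is $0$ for $i\le2$, and it is torsion free for $i=3$. So $H^1(X,\mathbb Z)\cong H^1(D,\mathbb Z)$, and $H^2(X,\mathbb Z)\to H^2(D,\mathbb Z)$ is injective with torsion-free cokernel. A nonzero multiple of $c_1(L)$ lies in the image of $H^2(X,\mathbb Z)$, hence so does $c_1(L)$: $c_1(L)=x|_D$ with $x\in H^2(X,\mathbb Z)$. The map $H^{0,2}(X)\to H^{0,2}(D)$ is injective, because $H^2(X,\mathbb C)\to H^2(D,\mathbb C)$ is an injective morphism of Hodge structures. So $x$ has no $(0,2)$-part, and by the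 Lefschetz theorem on $(1,1)$-classes $x=c_1(M)$ with $M\in\operatorname{Pic}X_{\mathbb C}$. Since $NS$ does not change under extension of algebraically closed fields, $NS(X_{\bar k_1})\to NS(D_{\bar k_1})$ is surjective. It is injective because $H^2(X,\mathbb Z)\to H^2(D,\mathbb Z)$ is.

**Step 9: the continuous part.** The isomorphism $H^1(X,\mathbb Z)\cong H^1(D,\mathbb Z)$ is one of Hodge structures, so the homomorphism of Picard varieties $\operatorname{Pic}^0_{X_1}\to\operatorname{Pic}^0_{D}$, defined over $k_1$, is an isomorphism over $\mathbb C$, hence over $k_1$. So it is an isomorphism on $\bar k$-points, and by Step 8 and invariance of $NS$ so is $NS(X_{\bar k})\to NS(D_{\bar k})$. The five lemma, applied to the sequences $0\to\operatorname{Pic}^0(\bar k)\to\operatorname{Pic}\to NS\to0$ for $X_{\bar k}$ and $D_{\bar k}$, shows that $\operatorname{Pic}X_{\bar k}\to\operatorname{Pic}D_{\bar k}$ is an isomorphism. The point $b$, viewed in $O(k)$, is the required $D$. $\square$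

This proves Lemma 4 for $n=3$, and with it Proposition 5, statement (4) and Theorem 2 in the whole range (R).
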